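# Where the distance polynomial of a tree peaks

## Three trees on five vertices

Take the path on the vertices $1,2,3,4,5$ and record all distances in a matrix, whose $(i,j)$-entry is $|i-j|$:
$$\mathcal D=\begin{pmatrix}0&1&2&3&4\\1&0&1&2&3\\2&1&0&1&2\\3&2&1&0&1\\4&3&2&1&0\end{pmatrix}.$$
We compute $\det(\mathcal D-xI)$ by hand. The reflection $i\mapsto 6-i$ preserves distances, so $\mathcal D$ maps antisymmetric vectors to antisymmetric ones and symmetric vectors to symmetric ones. On $(a,b,0,-b,-a)$ it acts by $a\mapsto-4a-2b$, $b\mapsto-2a-2b$, which contributes the factor $(4+x)(2+x)-4=x^2+6x+4$. On $(a,b,c,b,a)$ it acts by the matrix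
$$\begin{pmatrix}4&4&2\\4&2&1\\4&2&0\end{pmatrix},$$
whose trace is $6$, whose principal $2\times2$ minors add up to $-8-8-2=-18$, and whose determinant is $8$. This contributes the factor $-x^3+6x^2+18x+8$. The product is
$$\det(\mathcal D-xI)=-x^5+50x^3+140x^2+120x+32 .$$

Next, the star with center and four leaves. A vector supported on the leaves with sum $0$ is an eigenvector with eigenvalue $-2$, and these vectors form a space of dimension $3$. On vectors with value $x_0$ at the center and a common value $\ell$ at the leaves we get $\theta x_0=4\ell$ and $\theta\ell=x_0+6\ell$, so $\theta^2-6\theta-4=0$. Hence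
$$\det(\mathcal D-xI)=-(x+2)^3(x^2-6x-4)=-x^5+28x^3+88x^2+96x+32 .$$

The third and last tree on five vertices is the fork: a center $c$ adjacent to two leaves $a,b$ and to $d$, with $d$ adjacent to a further leaf $e$. The coefficient of $x^k$ in $\det(\mathcal D-xI)$ is $(-1)^k$ times the sum of the principal minors of size $5-k$. A $2\times2$ minor is $-d(i,j)^2$, and a $3\times 3$ minor is twice the product of the three distances. The squares of the ten distances add up to $38$. The products over the ten triples are $2$ ($abc$), $8$ ($abd$), $18$ ($abe$), $2,2$ ($acd,bcd$), $6,6$ ($ace,bce$), $6,6$ ($ade,bde$), $2$ ($cde$), with sum $58$. So the polynomial is $-x^5+38x^3+116x^2+\delta_1x+\delta_0$. The Graham–Pollak theorem (recalled below) gives $\delta_0=32$. The vector with $1$ at $a$, $-1$ at $b$ and $0$ elsewhere is an eigenvector for $-2$, so $x=-2$ is a root: $32-304+464-2\delta_1+32=0$, that is, $\delta_1=112$.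

Here are the coefficients of $x^0,\dots,x^3$, and the same numbers divided by $8,4,2,1$.

| tree | coefficients | after division |
|---|---|---|
| path | $32,\ 120,\ 140,\ 50$ | $4,\ 30,\ 70,\ 50$ |
| fork | $32,\ 112,\ 116,\ 38$ | $4,\ 28,\ 58,\ 38$ |
| star | $32,\ 96,\ 88,\ 28$ | $4,\ 24,\ 44,\ 28$ |

Each row goes up and then down. In the raw columns the largest entry sits at $k=2$, $2$, $1$. After division it sits at $k=2$ for all three trees, although the path leans more to the right than the star. Does each tree on $n$ vertices have such a single hill, and within which range of $k$ must the top lie?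

## Normalized coefficients and the Collins–Shor interval

Let $G$ be a finite, simple, undirected, connected graph on $n$ vertices, with distance matrix $\mathcal D(G)$. Following Graham and Lovász, $\delta_k(G)$ denotes the coefficient of $x^k$ in $\det(\mathcal D(G)-xI)$. For a tree $T$ on $n\ge3$ vertices it is known that $(-1)^{n-1}\delta_k(T)>0$ for $0\le k\le n-2$.

**Definition (normalized coefficients).** For a tree $T$ on $n\ge 3$ vertices and $0\le k\le n-2$,
$$d_k=d_k(T)=\frac{2^k}{2^{n-2}}|\delta_k(T)|=\frac{(-1)^{n-1}\delta_k(T)}{2^{n-k-2}}>0 .$$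

**Definition (unimodal, peak).** A real sequence $a_0,\dots,a_m$ is unimodal if there is an index $k$, called a peak, with $a_{i-1}\le a_i$ for $i\le k$ and $a_i\ge a_{i+1}$ for $i\ge k$.

For example, $4,30,70,50$ is unimodal with the single peak $2$, while $1,2,2,1$ has the two peaks $1$ and $2$. In a unimodal sequence the peaks are exactly the indices where the maximum is attained: a peak clearly attains it, and if the maximum is attained at $k$ and at a peak $k_0$, then the sequence is constant between them, so $k$ is a peak too.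

The conjecture of Collins and Shor, as quoted in Aalipour, Abiad, Berikkyzy, Hogben, Kenter, Lin and Tait, "Proof of a conjecture of Graham and Lovász concerning unimodality of coefficients of the distance characteristic polynomial of a tree" (arXiv:1507.02341, 2015), says that for every tree on $n\ge3$ vertices the sequence $d_0,\dots,d_{n-2}$ is unimodal and has a peak $k$ with $\lfloor n/2\rfloor\le k\le\lceil n-n/\sqrt5\rceil$. For $n=5$ the interval is $[2,3]$, in agreement with the table. For $n=3$ the only tree is the path; its distance matrix has $\det(\mathcal D-xI)=-x^3+6x+4$, so $(d_0,d_1)=(2,6)$, with peak $1$ in $[1,2]$. For $n=4$, the star has $(x+2)^2(x^2-4x-3)=x^4-15x^2-28x-12$, so $d=(3,14,15)$. The path on four vertices has squares of distances adding up to $20$, triple products adding up to $2+6+6+2=16$, and determinant $-12$. So its polynomial is $x^4-20x^2-32x-12$ and $d=(3,16,20)$. Both peaks are $2$, and the interval is $[2,3]$.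

The conjecture is true. Throughout, $T$ is a tree on $n\ge3$ vertices, $L$ is its Laplacian (degrees on the diagonal, $-1$ for each edge), $\tau$ is the vector with $\tau_v=2-\deg v$, and $R=(I+L)^{-1}$.

**Theorem 1.** (a) $d_0<d_1<\dots<d_{\lfloor n/2\rfloor}$.
(b) The sequence $(d_k)_{0\le k\le n-2}$ is unimodal, and every index where it is maximal is $\le\lceil n-\frac n{\sqrt5}-\frac25\rceil\le\lceil n-\frac n{\sqrt5}\rceil$.
Hence the Collins–Shor conjecture holds, and every peak lies in the stated interval.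

**Theorem 2.** (a) $\operatorname{tr}R\ge\frac25+\frac n{\sqrt5}\coth(2n\eta_0)>\frac n{\sqrt5}+\frac25$, where $\sinh\eta_0=\frac12$, with equality in the first inequality iff $T$ is a path.
(b) Every peak $k$ satisfies $n-\operatorname{tr}R-3<k\le\lceil n-\operatorname{tr}R\rceil$.
(c) Sharpness: the star has the unique peak $\lfloor n/2\rfloor$; every peak of the path $P_n$ is $>n-\frac n{\sqrt5}-\frac72$.

The proof rests on the positivity of the $d_k$ just quoted and on the following facts.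

- Graham–Pollak: $\det\mathcal D=(-1)^{n-1}(n-1)2^{n-2}$ for a tree on $n$ vertices.
- Newton's inequalities: if $\sum_{k=0}^Nc_ky^k$ has degree $N$ and only real zeros, then $c_k^2\ge c_{k-1}c_{k+1}\bigl(1+\frac1k\bigr)\bigl(1+\frac1{N-k}\bigr)$ for $1\le k\le N-1$.
- Rank-one interlacing: if a symmetric matrix $M$ has eigenvalues $\mu_1\ge\dots\ge\mu_n$, then the eigenvalues $\lambda_1\ge\dots\ge\lambda_n$ of $M-ww^T$ satisfy $\mu_{i+1}\le\lambda_i\le\mu_i$ for $i<n$ and $\lambda_n\le\mu_n$.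
- Darroch (Ann. Math. Statist. 35 (1964) 1317–1321): if $S$ is a sum of independent Bernoulli variables with mean $\mu$, every mode $M$ of $S$ (index of largest probability) satisfies $|M-\mu|<1$. For instance, two fair coins have mean $1$ and mode $1$.
- Lagrange–Bürmann: if $y=y(x)$ is the power series with $y=x\phi(y)$, $\phi(0)\ne0$, then $[x^k]H(y(x))=[y^k]\,H(y)\phi(y)^k\bigl(1-y\phi'(y)/\phi(y)\bigr)$. Here $[x^k]$ means "coefficient of $x^k$".

## The inverse of the distance matrix and the polynomial $P$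

**Step 1.** *We invert $\mathcal D$, because its inverse is close to the Laplacian, which is sparse.* For vertices $u,w$,
$$(L\mathcal D)_{uw}=\deg u\cdot d(u,w)-\sum_{x\sim u}d(x,w).$$
If $u\ne w$, exactly one neighbor of $u$ is closer to $w$ by one and the other $\deg u-1$ are farther by one, so the value is $1-(\deg u-1)=2-\deg u$. If $u=w$ it is $-\deg u$. Hence
$$L\mathcal D=\tau\mathbf 1^T-2I. \tag{1}$$
Fix a vertex $r$ and put $\rho_v=d(r,v)$. Summing over edges, each of which joins some $v\ne r$ to the vertex before it on the way to $r$, we get $\sum_v\rho_v\deg v=\sum_{v\ne r}(\rho_v+\rho_v-1)$. So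
$$(\mathcal D\tau)_r=2\sum_v\rho_v-\sum_{v\ne r}(2\rho_v-1)=n-1,\qquad\text{that is,}\qquad \mathcal D\tau=(n-1)\mathbf 1 .$$
For the path on three vertices, $\tau=(1,0,1)$ and $\mathcal D\tau=(2,2,2)$. Therefore
$$\Bigl(-\tfrac12L+\tfrac1{2(n-1)}\tau\tau^T\Bigr)\mathcal D=-\tfrac12\tau\mathbf 1^T+I+\tfrac12\tau\mathbf 1^T=I .$$
With
$$B:=-2\mathcal D^{-1}=L-\frac1{n-1}\tau\tau^T \tag{2}$$
we have $B$ as a rank-one negative perturbation of $L$.

**Step 2.** *We package the $d_k$ into one polynomial.* Put $P(y)=(-1)^{n-1}2^{2-n}\det(\mathcal D-2yI)$. The coefficient of $y^k$ is $(-1)^{n-1}2^{2-n+k}\delta_k$, which is $d_k$ for $k\le n-2$. For $k=n-1$ it is $0$ because $\operatorname{tr}\mathcal D=0$, and for $k=n$ it is $(-1)^{n-1}\cdot4\cdot(-1)^n=-4$. So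
$$P(y)=\sum_{k=0}^{n-2}d_ky^k-4y^n. \tag{3}$$
Since $\det(\mathcal D-2yI)=\det\mathcal D\cdot\det(I+yB)$, Graham–Pollak and the matrix determinant lemma give
$$P(y)=(n-1)\det(I+yB)=\det(I+yL)\bigl[(n-1)-y\,\tau^T(I+yL)^{-1}\tau\bigr]. \tag{4}$$

**Step 3.** *We get unimodality, and a rule for locating peaks from one comparison.* The zeros of $P$ are half the eigenvalues of the symmetric matrix $\mathcal D$, so they are real. Newton's inequalities with $N=n$, together with $d_k>0$, give $d_k^2>d_{k-1}d_{k+1}$ for $1\le k\le n-3$: the ratios $d_{k+1}/d_k$, $0\le k\le n-3$, are strictly decreasing. Hence $(d_k)$ is unimodal, and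
$$d_{j+1}<d_j\ \Rightarrow\ \text{every peak is}\le j,\qquad\qquad d_j>d_{j-1}\ \Rightarrow\ \text{every peak is}\ge j, \tag{5}$$
since a ratio below $1$ is followed only by ratios below $1$, and a ratio above $1$ is preceded only by ratios above $1$.

The star can be done completely. Its distance matrix has the eigenvalue $-2$ with multiplicity $n-2$ and the two roots of $x^2-2(n-2)x-(n-1)$ (the computation above with $4$ replaced by $n-1$), so
$$P(y)=(1+y)^{n-2}\bigl((n-1)+4(n-2)y-4y^2\bigr)\qquad\text{(star)}. \tag{6}$$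
For $n=5$ this is $(1+y)^3(4+12y-4y^2)=4+24y+44y^2+28y^3-4y^5$, as in the table.

## One negative eigenvalue and a sum of Bernoulli variables

Newton's inequalities say nothing about where the peak is. The sensible next move is probabilistic: a polynomial with positive coefficients and real zeros is, up to scaling, the generating function of a sum of independent Bernoulli variables, and Darroch's theorem places its mode next to its mean. Our $P$ has two sign changes to the wrong side, but only one bad factor.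

**Step 1.** *We split off the bad factor.* Let $\mu_1\ge\dots\ge\mu_n=0$ be the eigenvalues of $L$ and $\lambda_1\ge\dots\ge\lambda_n$ those of $B$. By interlacing, $\mu_{i+1}\le\lambda_i\le\mu_i$ for $i<n$, so $\lambda_{n-1}\ge\mu_n=0$. Also $\det B=(-2)^n/\det\mathcal D=-\frac4{n-1}<0$. Hence $\lambda_{n-1}>0>\lambda_n=:-t$, and
$$P=(n-1)(1-ty)A(y),\qquad A(y)=\prod_{i<n}(1+\lambda_iy)=\sum_{k=0}^{n-1}e_ky^k,\qquad d_k=(n-1)(e_k-te_{k-1}), \tag{7}$$
with all $e_k>0$ for $0\le k\le n-1$, and $e_k=0$ for $k<0$.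

For the path on three vertices, $P=2+6y-4y^3=2(1+y)(1+2y-2y^2)$, so $\lambda_1=1+\sqrt3$, $\lambda_2=1$, $t=\sqrt3-1$, and $A=1+(2+\sqrt3)y+(1+\sqrt3)y^2$. Indeed $d_1=2\bigl((2+\sqrt3)-(\sqrt3-1)\bigr)=6$.

**Step 2.** *We compute the mean.* The numbers $e_k/A(1)$ form the distribution of a sum of independent Bernoulli variables with parameters $\lambda_i/(1+\lambda_i)$, $i<n$. Its mean $\mu_A=\sum_{i<n}\frac{\lambda_i}{1+\lambda_i}$ satisfies
$$n-\operatorname{tr}R-1<\mu_A\le n-\operatorname{tr}R . \tag{8}$$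
For the upper bound, $\lambda_i\le\mu_i$ and $\mu_n=0$ give $\mu_A\le\sum_{i\le n}\frac{\mu_i}{1+\mu_i}=\sum_{i\le n}\bigl(1-\frac1{1+\mu_i}\bigr)=n-\operatorname{tr}R$. For the lower bound, $\lambda_i\ge\mu_{i+1}$ gives $\mu_A\ge\sum_{i\ge2}\frac{\mu_i}{1+\mu_i}=n-\operatorname{tr}R-\frac{\mu_1}{1+\mu_1}$. Put $\sigma_k=e_k/e_{k-1}$ for $1\le k\le n-1$; by Newton for $A$ these are strictly decreasing.

**Step 3.** *We prove an upper bound for peaks that loses nothing to the bad factor.*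

**Lemma 1.** If $K\ge1$ is an integer with $K\ge n-\operatorname{tr}R$, then every peak of $(d_k)$ is $\le K$.

*Proof.* If $K\ge n-2$ there is nothing to prove, so let $K+1\le n-2$. By Darroch and (8), every mode of $(e_k)$ is $<\mu_A+1\le K+1$. Therefore $\sigma_{K+1}<1$; otherwise $\sigma_j\ge1$ for all $j\le K+1$, so $e_0\le\dots\le e_{K+1}$ and some mode would be $\ge K+1$. By (7),
$$\frac{d_{K+1}-d_K}{(n-1)e_K}=\sigma_{K+1}-t-1+\frac t{\sigma_K}=-(1-\sigma_{K+1})-t\Bigl(1-\frac1{\sigma_K}\Bigr).$$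
If $\sigma_K\ge1$ this is negative. If $\sigma_K<1$, then $d_K>0$ means $e_K>te_{K-1}$, i.e. $\sigma_K>t$. So $t\,\frac{1-\sigma_K}{\sigma_K}<1-\sigma_K<1-\sigma_{K+1}$, and the expression is again negative. Thus $d_{K+1}<d_K$, and (5) applies. $\square$

Since $L\ne0$ we have $\operatorname{tr}R<n$, so $K=\lceil n-\operatorname{tr}R\rceil\ge1$ is allowed. This is the upper bound in Theorem 2(b).

**Step 4.** *We prove the lower bound in Theorem 2(b).* Let $M$ be a mode of $(e_k)$. By Darroch and (8), $M>\mu_A-1>n-\operatorname{tr}R-2$. If $M\le1$, then trivially every peak is $\ge0\ge M-1$. Let $M\ge2$. Then $\sigma_M\ge1$, and Newton's inequality for $A$ (degree $n-1$) at the index $M-1$ gives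
$$\sigma_{M-1}\ge\Bigl(1+\frac1{M-1}\Bigr)\Bigl(1+\frac1{n-M}\Bigr)\sigma_M\ge1+\frac1{M-1}+\frac1{n-M}\ge1+\frac4{n-1},$$
the last step because $(M-1)+(n-M)=n-1$. On the other side, $-t$ is the only negative eigenvalue of $B=-2\mathcal D^{-1}$, so $t=2/\theta_1$ with $\theta_1$ the only positive, hence the largest, eigenvalue of $\mathcal D$. All off-diagonal entries of $\mathcal D$ are $\ge1$, so $\theta_1\ge\frac1n\mathbf 1^T\mathcal D\mathbf 1\ge n-1$ and $t\le\frac2{n-1}$. Since $M-1\le n-2$, (7) applies to $d_{M-1}$ and $d_{M-2}$, and with $e_{M-3}\ge0$,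
$$d_{M-1}-d_{M-2}=(n-1)\bigl[(e_{M-1}-e_{M-2})-t(e_{M-2}-e_{M-3})\bigr]\ge(n-1)e_{M-2}\bigl[(\sigma_{M-1}-1)-t\bigr]>0 .$$
By (5) every peak is $\ge M-1>n-\operatorname{tr}R-3$. Theorem 2(b) is proved. $\square$

**Step 5.** *We test what this gives at the two ends of the interval.* At the upper end it reduces everything to a lower bound for $\operatorname{tr}R$. Now the lower end. For the star, $L$ has the eigenvalue $0$, the eigenvalue $1$ on vectors supported on the leaves with sum $0$ (dimension $n-2$), and the eigenvalue $n$ (vector $n-1$ at the center, $-1$ at the leaves). Hence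
$$\operatorname{tr}R=1+\frac{n-2}2+\frac1{n+1}=\frac n2+\frac1{n+1},\qquad \frac n2-\frac1{n+1}-3<k\le\Bigl\lceil\frac n2-\frac1{n+1}\Bigr\rceil .$$
For $n=2h$ with $h\ge3$ this leaves the four candidates $h-3,h-2,h-1,h$, and the conjecture demands $h$. So even when the trace is known exactly, this approach stops short of $\lfloor n/2\rfloor$: the interlacing in (8), Darroch's theorem, and the factor $1-ty$ each cost one unit in the lower bound. The lower end needs the sign of each difference $d_k-d_{k-1}$ itself. We first finish the upper end.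

## Paths minimize the trace of $(I+L)^{-1}$

**Step 1.** *We express $\operatorname{tr}R$ through branches, so that local changes of the tree can be followed.* For $z>0$ let $F_T(z)=\det(zI+L)=\prod_i(z+\mu_i)$. Then $\operatorname{tr}R=(\log F_T)'(1)$.

**Definition (branch).** A branch $H$ at a vertex $v$ is a component of $T-v$, rooted at its vertex adjacent to $v$. The principal submatrix of $zI+L$ on $H$ is $zI+L_H+E_H$, where $E_H$ has a single $1$ at the diagonal place of the root. Put $\Delta_H=\det(zI+L_H+E_H)$, and let $g_H$ be the (root, root) entry of $(zI+L_H+E_H)^{-1}$.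

A single-vertex branch has $\Delta_H=z+1$ and $g_H=1/(z+1)$. Taking Schur complements at $v$, respectively at the root of $H$ (whose child branches we call $H'$), gives
$$F_T=\prod_H\Delta_H\cdot\Bigl(z+\sum_H(1-g_H)\Bigr),\qquad \frac1{g_H}=z+1+\sum_{H'}(1-g_{H'}). \tag{9}$$
In the first formula the complement is $z+\deg v-\sum_Hg_H$, with one branch for each neighbor of $v$. In the second, the root has diagonal entry $z+1+\#\{H'\}$. By induction, $0<g_H<1$ for all $z>0$.

**Lemma 2.** At $z=1$: $0<g_H\le\frac12$ and $0<-g_H'\le\frac12g_H\le\frac12(1-g_H)$, where the prime is $d/dz$.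

*Proof.* By induction over the size of $H$. Put $s=1/g_H$. At $z=1$, $s=2+\sum(1-g_{H'})\ge2$, and $s'=1+\sum(-g'_{H'})$ satisfies $0<s'\le1+\frac12\sum(1-g_{H'})=s/2$. So $-g_H'=s'/s^2$ lies in $(0,g_H/2]$, and $g_H\le\frac12$ gives $g_H\le1-g_H$. $\square$

**Step 2.** *We compute path branches in closed form.* Put $z=4\sinh^2\eta$, $\eta>0$, so $z+2=2\cosh2\eta$. Let $f_\ell$ be $\Delta_H$ for a path with $\ell$ vertices attached at an end, and set $f_0=f_{-1}=1$. Then $f_1=z+1=(z+2)f_0-f_{-1}$, and expanding along the root, $f_\ell=(z+2)f_{\ell-1}-f_{\ell-2}$ for $\ell\ge2$. The function below has the same initial values and recursion, so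
$$f_\ell=\frac{\cosh(2\ell+1)\eta}{\cosh\eta},\qquad h_\ell:=f_\ell-f_{\ell-1}=2\tanh\eta\,\sinh2\ell\eta .$$
For this branch $g_H=f_{\ell-1}/f_\ell$ (a cofactor over the determinant), so $1-g_H=h_\ell/f_\ell$. Deleting $E_H$ lowers the root entry by $1$, so $F_{P_\ell}=f_\ell-f_{\ell-1}=h_\ell$. Applying (9) to $P_{\ell+1}$ at an end vertex, $h_{\ell+1}=f_\ell(z+h_\ell/f_\ell)=zf_\ell+h_\ell$. Two addition formulas will be needed:
$$f_{a+b}-f_af_b=\frac{h_ah_b}z,\qquad h_af_b+h_bf_a-h_{a+b}=h_ah_b. \tag{10}$$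
For the first, $\cosh(2a+2b+1)\eta\cosh\eta-\cosh(2a+1)\eta\cosh(2b+1)\eta=\frac12[\cosh(2a+2b)\eta-\cosh(2a-2b)\eta]=\sinh2a\eta\sinh2b\eta$. Divide by $\cosh^2\eta$ and use $h_ah_b/z=\sinh2a\eta\sinh2b\eta/\cosh^2\eta$. For the second, expand $\cosh(2b+1)\eta=\cosh2b\eta\cosh\eta+\sinh2b\eta\sinh\eta$, and likewise for $a$. The left side becomes $\frac{2\sinh\eta}{\cosh^2\eta}\cdot2\sinh\eta\sinh2a\eta\sinh2b\eta=h_ah_b$.

**Step 3.** *We define a move that brings any tree closer to a path.* Let $T$ not be a path. Fix a leaf, and take a vertex $v$ of degree $\ge3$ at maximal distance from it. The branches at $v$ not containing the leaf contain no vertex of degree $\ge3$, so they are paths attached at an end. There are $\deg v-1\ge2$ of them; pick two, with $a,b\ge1$ vertices. Let $T'$ be the tree in which these two are replaced by one path of $a+b$ vertices attached to $v$ at an end. Let $\Delta=\prod\Delta_H$ and $\kappa=\sum(1-g_H)>0$ run over the remaining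 branches at $v$ (at least one, the one with the leaf). By (9) and $zf_{a+b}+h_{a+b}=h_{a+b+1}$,
$$F_T=\Delta\bigl[(z+\kappa)f_af_b+h_af_b+h_bf_a\bigr],\qquad F_{T'}=\Delta\bigl[\kappa f_{a+b}+h_{a+b+1}\bigr].$$
By (10), $F_{T'}-F_T=\Delta\bigl[(z+\kappa)\frac{h_ah_b}z-h_ah_b\bigr]=\Delta\kappa\frac{h_ah_b}z>0$. So $F_T/F_{T'}=1-\Psi$ with $0<\Psi<1$ and
$$\frac1\Psi=X_1+\frac{X_2}\kappa,\qquad X_1=\frac{zf_{a+b}}{h_ah_b},\qquad X_2=\frac{zh_{a+b+1}}{h_ah_b}.$$
Since $\operatorname{tr}R_T-\operatorname{tr}R_{T'}=(\log(1-\Psi))'(1)=-\Psi'(1)/(1-\Psi(1))$, we want $(1/\Psi)'>0$ at $z=1$.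

**Step 4.** *We write $X_1,X_2$ in a form that is easy to differentiate.* Let $\xi=\coth2a\eta$, $\zeta=\coth2b\eta$. Dividing by $\sinh2a\eta\sinh2b\eta$ turns $\cosh(2a+2b)\eta$ into $1+\xi\zeta$ and $\sinh(2a+2b)\eta$ into $\xi+\zeta$. From $X_1=\cosh\eta\,\frac{\cosh(2a+2b+1)\eta}{\sinh2a\eta\sinh2b\eta}$ and $X_2=\sinh2\eta\,\frac{\sinh(2a+2b+2)\eta}{\sinh2a\eta\sinh2b\eta}$ we get
$$X_1=\cosh^2\!\eta\,(1+\xi\zeta)+\tfrac12\sinh2\eta\,(\xi+\zeta),\qquad X_2=\sinh2\eta\,\bigl[\cosh2\eta\,(\xi+\zeta)+\sinh2\eta\,(1+\xi\zeta)\bigr].$$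
At $z=1$, i.e. $\eta=\eta_0$, we have $\sinh\eta=\frac12$, $\cosh\eta=\sinh2\eta=\frac{\sqrt5}2$, $\cosh2\eta=\frac32$, $dz/d\eta=4\sinh2\eta=2\sqrt5$. Put $\xi_1=-d\xi/d\eta=2a/\sinh^2(2a\eta)$, and $\zeta_1$ similarly. For $a=1$, $\xi=3/\sqrt5$ and $\xi_1=\frac85$. The function $t/\sinh^2t=\frac t{\sinh t}\cdot\frac1{\sinh t}$ is decreasing, and $\sinh4\eta_0=2\cdot\frac{\sqrt5}2\cdot\frac32=\frac{3\sqrt5}2$, so for $a\ge2$ we have $\xi_1\le4/\frac{45}4=\frac{16}{45}$. Always $1<\xi\le3/\sqrt5$ and $\xi_1\le\frac85$. The same holds for $\zeta,\zeta_1$ and $b$.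

**Step 5.** *We show $dX_1/d\eta\ge0$ at $\eta_0$.* Differentiating,
$$\frac{dX_1}{d\eta}=\tfrac{\sqrt5}2(1+\xi\zeta)+\tfrac32(\xi+\zeta)-\tfrac54(\xi_1\zeta+\xi\zeta_1)-\tfrac{\sqrt5}4(\xi_1+\zeta_1).$$
If $a=1$, inserting $\xi=3/\sqrt5$, $\xi_1=\frac85$ gives the constant $\frac{\sqrt5}2+\frac9{2\sqrt5}-\frac2{\sqrt5}=\sqrt5$, the $\zeta$-coefficient $\frac32+\frac32-2=1$, and the $\zeta_1$-coefficient $-\frac{3\sqrt5}4-\frac{\sqrt5}4=-\sqrt5$. So the derivative is $\sqrt5+\zeta-\sqrt5\,\zeta_1$. For $b=1$ it is $\frac{5+3-8}{\sqrt5}=0$, and for $b\ge2$ it exceeds $\sqrt5+1-\frac{16}{45}\sqrt5>0$. The case $b=1$ is symmetric. If $a,b\ge2$, the derivative is at least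
$$\sqrt5+3-\tfrac54\cdot\tfrac{16}{45}\cdot\tfrac6{\sqrt5}-\tfrac{\sqrt5}4\cdot\tfrac{32}{45}=\sqrt5+3-\tfrac49\cdot\tfrac6{\sqrt5}-\tfrac{8\sqrt5}{45}>0,$$
since the two subtracted terms are below $1.2$ and $0.4$.

**Step 6.** *We show $dX_2/dz>\frac12X_2$ at $z=1$.* The $\eta$-derivative of the bracket in $X_2$ is
$$\sqrt5(\xi+\zeta)+3(1+\xi\zeta)-\tfrac32(\xi_1+\zeta_1)-\tfrac{\sqrt5}2(\xi_1\zeta+\xi\zeta_1)\ge\sqrt5(\xi+\zeta)+6-\tfrac{24}5-\tfrac{4\sqrt5}5(\xi+\zeta)>0 .$$
So $\frac{d\log X_2}{d\eta}>\frac{d\log\sinh2\eta}{d\eta}=2\coth2\eta_0=\frac6{\sqrt5}$, and $\frac{d\log X_2}{dz}>\frac6{\sqrt5}\cdot\frac1{2\sqrt5}=\frac35>\frac12$.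

**Step 7.** *We conclude that the move lowers the trace, and evaluate it at the path.* By Lemma 2, $\kappa'=\sum(-g_H')\le\frac12\kappa$ at $z=1$. So $(X_2/\kappa)'=\frac1\kappa\bigl(X_2'-X_2\frac{\kappa'}\kappa\bigr)>0$, and with Step 5, $(1/\Psi)'>0$, that is, $\Psi'<0$ and
$$\operatorname{tr}R_T-\operatorname{tr}R_{T'}=-\Psi'/(1-\Psi)>0 .$$
The move keeps $n$ and lowers the number of leaves by one, so repeating it ends at the tree with two leaves, $P_n$. Since $F_{P_n}=h_n=2\tanh\eta\sinh2n\eta$ and $\frac d{d\eta}\log\tanh\eta=\frac2{\sinh2\eta}$,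
$$\operatorname{tr}R_{P_n}=\frac1{2\sqrt5}\Bigl(\frac2{\sinh2\eta_0}+2n\coth2n\eta_0\Bigr)=\frac25+\frac n{\sqrt5}\coth(2n\eta_0). \tag{11}$$
Every non-path has a strictly larger trace, and $\coth>1$. This is Theorem 2(a). $\square$

As a check, for $n=4$ the star has $\operatorname{tr}R=2+\frac15=2.2$. The path has Laplacian eigenvalues $0,2-\sqrt2,2,2+\sqrt2$, hence $\operatorname{tr}R=1+\frac67+\frac13=\frac{46}{21}=2.190\ldots$.

**Proof of Theorem 1(b).** Unimodality is (5) and the text before it. Take $K=\lceil n-\frac n{\sqrt5}-\frac25\rceil$. For $n\ge3$ it is $\ge1$, and $K\ge n-\operatorname{tr}R$ by Theorem 2(a). Lemma 1 says every peak is $\le K$. $\square$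

## Differences of coefficients and the Catalan series

There remains Theorem 1(a). We have $d_k-d_{k-1}=[y^k](1-y)P(y)$ for $1\le k\le n-2$, and want this positive for $k\le n/2$. One would like a recursion along the tree that keeps all coefficients positive. For $(1-y)P(y)$ this cannot work: the polynomial vanishes at $y=1$, so its coefficients add up to $0$, and as $d_0>0$ some are negative. Positivity holds only up to the middle, and that is not a property one can multiply.

The model case is $(1-y)(1+y)^m$, whose coefficients $\binom mk-\binom m{k-1}$ are positive for $k\le m/2$ and negative beyond $(m+1)/2$. A change of variable turns this half-positivity into positivity. Let $C=C(x)=\sum_jC_jx^j$ be the Catalan series, so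
$$C=1+xC^2,\qquad C_j=\frac1{j+1}\binom{2j}j,\qquad \frac{C_j}{C_{j-1}}=\frac{4j-2}{j+1}=4-\frac6{j+1}. \tag{12}$$
We substitute $y=C-1=xC^2$, so that $1+y=C$.

**Lemma 3.** For every polynomial $f$: $[y^k](1-y)f(y)=[x^k]\,f(C-1)\,C^{1-2k}$.

*Proof.* The series $y=C-1$ satisfies $y=x\phi(y)$ with $\phi(y)=(1+y)^2$, and $1-y\phi'/\phi=1-\frac{2y}{1+y}=\frac{1-y}{1+y}$. Lagrange–Bürmann gives $[x^k]H(y(x))=[y^k]H(y)(1+y)^{2k-1}(1-y)$. Take $H=f(y)(1+y)^{1-2k}$. $\square$

For $f=(1+y)^m$ the lemma says $\binom mk-\binom m{k-1}=[x^k]C^{m+1-2k}$, which is visibly nonnegative as long as $2k\le m+1$. For instance, $m=4$, $k=1$: $4-1=3=[x]C^3$.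

For $f=P$ put
$$p(x):=P(C-1)\,C^{1-n};\qquad\text{then}\qquad d_k-d_{k-1}=[x^k]\;p(x)\,C(x)^{n-2k}\quad(1\le k\le n-2). \tag{13}$$
For $k\le n/2$ the factor $C^{n-2k}$ has nonnegative coefficients. So it is enough to control the coefficients of $p$, and for this we may hope for a positive recursion.

## Elimination along a rooted tree without minus signs

Formula (4) contains one subtraction, and Gaussian elimination on $I+yL$ produces many more. The aim of this section is a set of variables in which almost all of them disappear.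

**Step 1.** *We eliminate.* Root $T$ at a vertex $r$ and let $y>0$. Throughout, $c,c',c_1$ denote children of $v$ unless said otherwise, and $T_v$ is the subtree of $v$ and its descendants. Eliminate children before parents in the positive definite matrix $I+yL$. When $v\ne r$ is eliminated, its only remaining neighbor is its parent. This subtracts $y^2/S_v$ from the parent's diagonal entry and, if we carry the right-hand side $\tau$ along, adds $yb_v/S_v$ to the parent's entry. So the pivots and transformed entries are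
$$S_v=1+y\deg v-y^2\sum_c\frac1{S_c},\qquad b_v=\tau_v+y\sum_c\frac{b_c}{S_c},$$
with all $S_v>0$, $\det(I+yL)=\prod_vS_v$ and $\tau^T(I+yL)^{-1}\tau=\sum_vb_v^2/S_v$.

**Step 2.** *We choose variables that absorb the minus signs.* For $v\ne r$ put
$$h_v=1-\frac y{S_v},\qquad A_v=1-\frac{yb_v}{S_v},\qquad w_v=\Bigl(1-\frac{yb_v^2}{S_v}\Bigr)+\sum_cw_c ,$$
and for any vertex $v$ write
$$u=\sum_ch_c,\quad\alpha=\sum_cA_c,\quad\omega=\sum_cw_c,\quad q=1+yu,\quad S=q+y .$$
If $v\ne r$ has $s$ children, then $\deg v=s+1$ and $\tau_v=1-s$. So $S_v=1+y+y\sum_c(1-y/S_c)=1+y+yu=S$ and $b_v=1-s+\sum_c(1-A_c)=1-\alpha$. Therefore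
$$h_v=\frac qS,\qquad A_v=1-\frac{y(1-\alpha)}S=\frac{q+y\alpha}S,\qquad w_v=\omega+1-\frac{y(1-\alpha)^2}S. \tag{14}$$
At the root with $s$ children, $\deg r=s$, so $S_r=1+yu=q$ and $b_r=2-s+\sum_c(1-A_c)=2-\alpha$.

**Step 3.** *We clear denominators.* Set $N_v=S\prod_cN_c$, recursively, and
$$D_v=\prod_cN_c,\qquad D_v^c=\prod_{c''\ne c}N_{c''},\qquad D_v^{cc'}=\prod_{c''\ne c,c'}N_{c''},$$
$$U_v=qD_v,\quad N_v=SD_v,\quad a_v=(q+y\alpha)D_v,\quad W_v=\bigl(\omega S+S-y(1-\alpha)^2\bigr)D_v,\quad Y_v=(\omega q-y\alpha^2)D_v. \tag{15}$$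
By (14), $h_v=U_v/N_v$, $A_v=a_v/N_v$, $w_v=W_v/N_v$ for $v\ne r$. For two vertices $v,v'$ with disjoint subtrees put
$$Z(v,v')=W_vU_{v'}+W_{v'}U_v-2a_va_{v'} .$$
The quantity $Y_v$ is introduced because of the identity
$$W_vU_v=a_v^2+N_vY_v. \tag{16}$$
To see it, divide by $D_v^2$ and note $S-y(1-\alpha)^2=q+2y\alpha-y\alpha^2$. The left side is $\omega Sq+q^2+2y\alpha q-y\alpha^2q$, and the right side is $q^2+2qy\alpha+y^2\alpha^2+S\omega q-Sy\alpha^2$. They agree because $S=q+y$.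

**Lemma 4.** All these are polynomials in $y$, given recursively by
$$N_v=(1+y)D_v+y\sum_cU_cD_v^c,\qquad U_v=D_v+y\sum_cU_cD_v^c,\qquad a_v=U_v+y\sum_ca_cD_v^c,$$
$$Y_v=\sum_c(W_c+yY_c)D_v^c+y\sum_{\{c,c'\}}Z(c,c')D_v^{cc'},\qquad W_v=Y_v+U_v+y\sum_c(W_c+2a_c)D_v^c .$$
For a leaf $v\neq r$: $N_v=1+y$, $D_v=U_v=a_v=W_v=1$, $Y_v=0$.

*Proof.* The first three are (15) with $u=\sum U_c/N_c$, $\alpha=\sum a_c/N_c$. For $Y_v$, write $\omega q-y\alpha^2=\omega+y(\omega u-\alpha^2)$ and expand the product of sums. The diagonal terms are $(W_cU_c-a_c^2)/N_c^2=Y_c/N_c$ by (16) for $c$, and the pair $\{c,c'\}$ contributes $Z(c,c')/(N_cN_{c'})$. So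
$$\frac{Y_v}{D_v}=\omega+y\sum_c\frac{Y_c}{N_c}+y\sum_{\{c,c'\}}\frac{Z(c,c')}{N_cN_{c'}} .$$
For $W_v$, $\omega S+q+2y\alpha-y\alpha^2=(\omega q-y\alpha^2)+q+y(\omega+2\alpha)$. With empty sums we get the leaf values. By induction all are polynomials. $\square$

**Lemma 5.** $P=Y_r+4y\sum_ca_cD_r^c-4yD_r$, with $c$ running over the children of $r$.

*Proof.* Let $y>0$. Since $S_v=N_v/D_v$ for $v\ne r$, the product $\prod_{v\ne r}S_v$ telescopes to $\prod_cN_c=D_r$ over the children of $r$, and $\det(I+yL)=qD_r$. Distribute $n-1$ over the $n-1$ non-root vertices in (4):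
$$(n-1)-y\sum_v\frac{b_v^2}{S_v}=\sum_{v\ne r}\Bigl(1-\frac{yb_v^2}{S_v}\Bigr)-\frac{y(2-\alpha)^2}q=\sum_{v\ne r}\Bigl(w_v-\sum_cw_c\Bigr)-\frac{y(2-\alpha)^2}q=\omega-\frac{y(2-\alpha)^2}q,$$
where at the end $\omega,\alpha,q$ belong to $r$. Multiplying by $qD_r$, $P=D_r(\omega q-y\alpha^2)+4y\alpha D_r-4yD_r$. This holds for all $y>0$, hence as polynomials. $\square$

The smallest case: if $v$ has one child, a leaf, then $N_v=1+3y+y^2$, $U_v=1+2y$, $a_v=1+3y$, $Y_v=1$, $W_v=2+5y$, and (16) reads $2+9y+10y^2=(1+6y+9y^2)+(1+3y+y^2)$. Hang this $v$ below a root $r$ to get $P_3$: $Y_r=W_v+yY_v=2+6y$ and $P=(2+6y)+4y(1+3y)-4y(1+3y+y^2)=2+6y-4y^3$, as before.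

**Step 4.** *We remove the minus sign in $Z$, and prepare the recursion for the Catalan substitution.* For two leaves $Z=1+1-2=0$; for the $v$ just considered and a leaf, $Z=(2+5y)+(1+2y)-2(1+3y)=1+y$. The minus sign cancels; part 3 of the next lemma shows how in general. There is a second problem. We shall multiply each polynomial by a power of $C$ that depends on subtree sizes. With the powers that suit $Y$ and $W$, the summand $Y_v$ in the recursion of $W_v$ would carry $C^{-1}=1-xC$, which has negative coefficients. The combination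
$$V_v=W_v+yY_v+ya_v$$
repairs this.

**Lemma 6.**
1. $V_v=(1+y)U_v+\sum_c\bigl[(1+y)V_c+y(W_c+a_c)\bigr]D_v^c+(1+y)y\sum_{\{c,c'\}}Z(c,c')D_v^{cc'}$.
2. $W_v=U_v+\sum_c\bigl[V_c+y(W_c+a_c)\bigr]D_v^c+y\sum_{\{c,c'\}}Z(c,c')D_v^{cc'}$.
3. For $v,v'$ with disjoint subtrees, $c,c_1$ children of $v$ and $c'$ a child of $v'$,
$$Z(v,v')=N_{v'}\sum_cW_cD_v^c+yU_{v'}\Bigl(\sum_cY_cD_v^c+\sum_{\{c,c_1\}}Z(c,c_1)D_v^{cc_1}\Bigr)+(\text{the same with }v\leftrightarrow v')+y^2\sum_{c,c'}Z(c,c')D_v^cD_{v'}^{c'} .$$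
4. $P=\sum_c(V_c+3ya_c)D_r^c+y\sum_{\{c,c'\}}Z(c,c')D_r^{cc'}-4yD_r$.

*Proof.* We use $W_c+yY_c=V_c-ya_c$. For part 2, Lemma 4 gives
$$W_v=U_v+\sum_c\bigl[(V_c-ya_c)+yW_c+2ya_c\bigr]D_v^c+y\sum_{\{c,c'\}}Z(c,c')D_v^{cc'} .$$
Part 4 follows in the same way from Lemma 5: the coefficient of $a_cD_r^c$ is $-y+4y$. For part 1, insert the recursions of $W_v$ and $a_v$:
$$V_v=(1+y)Y_v+U_v+y\sum_c(W_c+2a_c)D_v^c+yU_v+y^2\sum_ca_cD_v^c,$$
and replace $W_c+yY_c$ inside $(1+y)Y_v$. The coefficient of $a_cD_v^c$ is $-y(1+y)+2y+y^2=y$.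

For part 3, put $\eta=Y_v/D_v$, so $W_v/D_v=\eta+q+y\omega+2y\alpha$, and let primes refer to $v'$. Then
$$\frac{Z(v,v')}{D_vD_{v'}}=(\eta+q+y\omega+2y\alpha)q'+(\eta'+q'+y\omega'+2y\alpha')q-2(q+y\alpha)(q'+y\alpha').$$
The terms $2qq'$, $2y\alpha q'$, $2y\alpha'q$ cancel, and what remains is $\eta q'+\eta'q+y\omega q'+y\omega'q-2y^2\alpha\alpha'$. With $q=1+yu$, $q'=1+yu'$ this is
$$\eta q'+\eta'q+y\omega+y\omega'+y^2(\omega u'+\omega'u-2\alpha\alpha'),$$
and the last bracket equals $\sum_{c,c'}Z(c,c')/(N_cN_{c'})$. By Lemma 4, $\eta=\omega+y\chi$ with $\chi=\bigl(\sum_cY_cD_v^c+\sum_{\{c,c_1\}}Z(c,c_1)D_v^{cc_1}\bigr)/D_v$. So $\eta q'+y\omega=\omega(q'+y)+y\chi q'=\omega S'+y\chi q'$, and likewise with primes exchanged. Multiply by $D_vD_{v'}$ and use $S'D_{v'}=N_{v'}$, $q'D_{v'}=U_{v'}$, $\omega D_v=\sum_cW_cD_v^c$. $\square$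

## Nonnegative power series after the substitution

**Step 1.** *We normalize each polynomial by a power of $C$.* Let $m=m_v$ be the number of vertices of $T_v$, and $m'=m_{v'}$. Set $y=C-1$ and
$$\bar N_v=N_vC^{-m},\quad(\bar U_v,\bar a_v,\bar W_v)=(U_v,a_v,W_v)C^{1-m},\quad\bar Y_v=Y_vC^{2-m},\quad\bar V_v=V_vC^{-m},\quad\bar Z(v,v')=Z(v,v')C^{2-m-m'} .$$
Let $\Pi_v=\prod_c\bar N_c$, and $\Pi_v^c,\Pi_v^{cc'}$ the same with the indicated factors omitted. As $\sum_cm_c=m-1$,
$$D_v=C^{m-1}\Pi_v,\qquad(U_c,a_c,W_c)D_v^c=C^{m-2}(\bar U_c,\bar a_c,\bar W_c)\Pi_v^c,\qquad V_cD_v^c=C^{m-1}\bar V_c\Pi_v^c,$$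
$$Y_cD_v^c=C^{m-3}\bar Y_c\Pi_v^c,\qquad Z(c,c')D_v^{cc'}=C^{m-3}\bar Z(c,c')\Pi_v^{cc'} .$$

**Step 2.** *We translate the recursions.* With $1+y=C$, $y=xC^2$, counting powers of $C$ gives
$$\bar N_v=\Pi_v+x\sum_c\bar U_c\Pi_v^c,\qquad\bar U_v=\Pi_v+xC\sum_c\bar U_c\Pi_v^c,\qquad\bar a_v=\bar U_v+xC\sum_c\bar a_c\Pi_v^c, \tag{17}$$
$$\bar Y_v=\sum_c\bar W_c\Pi_v^c+xC\Bigl(\sum_c\bar Y_c\Pi_v^c+\sum_{\{c,c'\}}\bar Z(c,c')\Pi_v^{cc'}\Bigr), \tag{18}$$
$$\bar W_v=\bar U_v+\sum_c\bigl[\bar V_c+xC(\bar W_c+\bar a_c)\bigr]\Pi_v^c+x\sum_{\{c,c'\}}\bar Z(c,c')\Pi_v^{cc'}, \tag{19}$$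
$$\bar V_v=\bar U_v+\sum_c\bigl[\bar V_c+x(\bar W_c+\bar a_c)\bigr]\Pi_v^c+x\sum_{\{c,c'\}}\bar Z(c,c')\Pi_v^{cc'}, \tag{20}$$
$$\bar Z(v,v')=\bar N_{v'}\sum_c\bar W_c\Pi_v^c+x\bar U_{v'}\Bigl(\sum_c\bar Y_c\Pi_v^c+\sum_{\{c,c_1\}}\bar Z(c,c_1)\Pi_v^{cc_1}\Bigr)+(v\leftrightarrow v')+x^2C^2\sum_{c,c'}\bar Z(c,c')\Pi_v^c\Pi_{v'}^{c'}, \tag{21}$$
$$p=\sum_c(\bar V_c+3xC\bar a_c)\Pi_r^c+x\sum_{\{c,c'\}}\bar Z(c,c')\Pi_r^{cc'}-4(C-1)\Pi_r. \tag{22}$$
In detail:

- In (17) the sums carry $yC^{m-2}=xC^m$, which is multiplied by $C^{-m}$ for $\bar N_v$ and by $C^{1-m}$ for the others.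
- In (18) the factors are $C^{2-m}C^{m-2}=1$ and $C^{2-m}\cdot xC^2\cdot C^{m-3}=xC$.
- In (19) they are $C^{1-m}C^{m-1}=1$, $C^{1-m}xC^2C^{m-2}=xC$ and $C^{1-m}xC^2C^{m-3}=x$.
- In (20) they are $C^{-m}\cdot C\,U_v=\bar U_v$, then $C^{-m}\cdot C\cdot C^{m-1}=1$, $C^{-m}xC^2C^{m-2}=x$ and $C^{-m}\cdot C\cdot xC^2\cdot C^{m-3}=x$.
- In (21) they are $C^{2-m-m'}C^{m'}C^{m-2}=1$ and $C^{2-m-m'}\cdot xC^2\cdot C^{m'-1}\cdot C^{m-3}=x$. For the last sum $Z(c,c')D_v^cD_{v'}^{c'}=C^{m+m'-4}\bar Z(c,c')\Pi_v^c\Pi_{v'}^{c'}$, giving $C^{2-m-m'}x^2C^4C^{m+m'-4}=x^2C^2$.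
- In (22), $m_r=n$ and the factor is $C^{1-n}$, giving $1$, $3xC$, $x$ and $4(C-1)$.

For a leaf, $\bar N=\bar U=\bar a=\bar W=\bar V=1$ and $\bar Y=0$.

**Step 3.** *We read off positivity.* All barred series have nonnegative coefficients, and $\bar N_v(0)=1$. To see this, use induction on $\mu$, for single vertices with $m_v\le\mu$ and pairs with $m_v+m_{v'}\le\mu$: the right sides of (17)–(20) use single subtrees and pairs of total size $\le m_v-1$, and those of (21) use single subtrees of size below $m_v+m_{v'}$ and pairs of smaller total size. All operations are sums and products with nonnegative series. Also $\Pi_v(0)=1$ by induction.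

**Definition (coefficientwise order).** For power series, $f\succeq g$ means that $f-g$ has nonnegative coefficients. For example, $C\succeq1+x$. The relation is preserved under multiplication by a series with nonnegative coefficients.

From (17), $\bar U_v-\bar N_v=x(C-1)\sum_c\bar U_c\Pi_v^c$, and from (17), (19), (20),
$$\bar U_v\succeq\bar N_v,\qquad\bar a_v\succeq\bar U_v,\qquad\bar W_v\succeq\bar U_v,\qquad\bar V_v\succeq\bar U_v. \tag{23}$$

Two examples. If $v$ has one child, a leaf, then $\bar N_v=1+x$, $\bar U_v=1+xC$, $\bar a_v=1+2xC$, $\bar Y_v=1$, $\bar W_v=2+3xC$, $\bar V_v=2+2x+xC$. For the star rooted at its center all children are leaves and $\bar Z=0$, so $p=(n-1)(1+3xC)-4(C-1)$. Multiplying by $C$ and using $xC^2=C-1$ gives $(n-1)+4(n-2)(C-1)-4(C-1)^2$, as (6) predicts.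

## A comparison series and the increase up to the middle

The only negative term left in (22) is $-4(C-1)\Pi_r$. We must beat it with the sum over the children of $r$. A leaf child contributes $1+3xC$ times $\Pi_r$; a non-leaf child contributes more, and the gain is measured by one explicit series.

**Step 1.** *We define the gain and estimate it.*

**Lemma 7.** Let $F=1-5x+7xC-3x^2C$ and $G=F/(1+x)=\sum_jG_jx^j$. Then $G_0=G_1=1$, $G_2=3$, $G_3=8$, all $G_j>0$, and $G_j>2C_j-3C_{j-1}$ for all $j\ge1$.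

*Proof.* Writing $F=\sum F_jx^j$, we have $F_0=1$, $F_1=2$, $F_j=7C_{j-1}-3C_{j-2}$ for $j\ge2$, so $F_2=4$, $F_3=11$. By (12), $C_j\ge2C_{j-1}$ for $j\ge2$. So for $j\ge2$, $F_{j+1}-F_j=7C_j-10C_{j-1}+3C_{j-2}>0$, and $F_0<F_1<F_2<\cdots$. From $(1+x)G=F$ we get $G_0=1$ and $G_j=F_j-G_{j-1}$, which gives the listed values. For $j\ge2$ it gives $G_j=F_j-F_{j-1}+G_{j-2}$, so all $G_j>0$ by induction.

We claim $G_j\le5C_{j-1}$ for $j\ge1$. For $j=1,2,3$ this says $1\le5$, $3\le5$, $8\le10$. For $j\ge4$, by induction,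
$$G_j\le F_j-F_{j-1}+5C_{j-3}=7C_{j-1}-10C_{j-2}+8C_{j-3},$$
which is $\le5C_{j-1}$ iff $2C_{j-1}+8C_{j-3}\le10C_{j-2}$. By (12), dividing by $C_{j-2}$, the left side becomes
$$2\Bigl(4-\frac6j\Bigr)+8\cdot\frac{j-1}{4j-10}=8-\frac{12}j+2+\frac{12}{4j-10}\le10,$$
because $4j-10\ge j$ for $j\ge4$.

Now let $j\ge3$. Then $G_j=F_j-G_{j-1}\ge7C_{j-1}-3C_{j-2}-5C_{j-2}=7C_{j-1}-8C_{j-2}$. By (12), $C_{j-2}=\frac j{4j-6}C_{j-1}=\bigl(\frac14+\frac3{2(4j-6)}\bigr)C_{j-1}$ and $C_j=\bigl(4-\frac6{j+1}\bigr)C_{j-1}$, so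
$$\frac{7C_{j-1}-8C_{j-2}-(2C_j-3C_{j-1})}{C_{j-1}}=7-2-\frac{12}{4j-6}-8+\frac{12}{j+1}+3=\frac{12}{j+1}-\frac{12}{4j-6}>0,$$
since $4j-6>j+1$. For $j=1,2$ the assertion is $1>-1$ and $3>1$. $\square$

**Step 2.** *We bound the contribution of each child of the root.*

**Lemma 8.** Let $c\ne r$. If $c$ is a leaf, then $\bar V_c+3xC\bar a_c=(1+3xC)\bar N_c$. If $c$ is not a leaf, then $\bar V_c+3xC\bar a_c\succeq(1+3xC+G)\bar N_c$.

*Proof.* For a leaf all three barred series are $1$. Otherwise let $g$ run over the children of $c$, and put $\Sigma=\sum_g\bar U_g\Pi_c^g$. As there is at least one $g$ and $\bar U_g\succeq\bar N_g$, we have $\Sigma\succeq\Pi_c$. By (17), $\bar U_c=\Pi_c+xC\Sigma$ and $\bar N_c=\Pi_c+x\Sigma$. Dropping the $\bar Z$-terms in (20) and using (23),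
$$\bar V_c\succeq\bar U_c+\Sigma+2x\Sigma=\Pi_c+(1+2x+xC)\Sigma,\qquad\bar a_c\succeq\bar U_c+xC\Sigma=\Pi_c+2xC\Sigma .$$
Since $x^2C^2=x(C-1)$, we have $3xC\cdot2xC=6xC-6x$, so
$$\bar V_c+3xC\bar a_c\succeq(1+3xC)\Pi_c+(1-4x+7xC)\Sigma=(1+3xC)\bar N_c+F\Sigma,$$
where we replaced $\Pi_c=\bar N_c-x\Sigma$, which subtracts $(x+3x^2C)\Sigma$. Finally $F\Sigma=G\,(1+x)\Sigma$ and $(1+x)\Sigma-\bar N_c=\Sigma-\Pi_c\succeq0$. As $G$ has nonnegative coefficients, $F\Sigma\succeq G\bar N_c$. $\square$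

If $c$ has one child, a leaf, both sides of Lemma 8 equal $2-4x+10xC$, so nothing is lost there.

**Step 3.** *We reduce Theorem 1(a) to finitely many shapes of inequality by choosing the root.* Let $r$ have degree $s$, with $\ell$ non-leaf neighbors. By (22), Lemma 8 and $\bar Z\succeq0$,
$$p\succeq\Pi_r\,Q,\qquad Q=s(1+3xC)+\ell G-4(C-1),$$
with $Q_0=s+\ell>0$ and $Q_j=3sC_{j-1}+\ell G_j-4C_j$ for $j\ge1$. It suffices to choose $r$ so that $Q_j>0$ for $1\le j\le n/2$. Indeed, let $1\le i\le\lfloor n/2\rfloor$; note $\lfloor n/2\rfloor\le n-2$. The series $\Pi_rC^{n-2i}$ has nonnegative coefficients and constant term $1$, so (13) gives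
$$d_i-d_{i-1}=[x^i]\,p\,C^{n-2i}\ge[x^i]\,Q\cdot\Pi_rC^{n-2i}\ge Q_i>0,$$
where the second inequality drops the terms with $Q_0,\dots,Q_{i-1}>0$.

**Step 4.** *We choose the root according to the diameter.*

Diameter at least $4$: let $r$ be the third vertex of a longest path. Its two neighbors on that path are not leaves, so $s,\ell\ge2$, and by Lemma 7
$$Q_j\ge6C_{j-1}+2G_j-4C_j>6C_{j-1}+(4C_j-6C_{j-1})-4C_j=0\qquad\text{for all }j\ge1 .$$

Diameter $3$: the tree has two adjacent non-leaf vertices, and all other vertices are leaves attached to them. Let $r$ be the one of larger degree $s\ge2$. Then $\ell=1$, $n\le2s$, and so $j\le n/2\le s$. For $j=1$, $Q_1\ge6+1-4>0$. For $j=2$, $Q_2\ge6+3-8>0$. For $j=3$ we have $s\ge3$ and $Q_3\ge18+8-20>0$. For $j\ge4$, $3s(j+1)-4(4j-2)\ge3j(j+1)-16j+8=3j^2-13j+8$, which is $4$ at $j=4$ and increasing afterwards. By (12) this means $3sC_{j-1}>4C_j$, and $Q_j>0$.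

Diameter $2$: the star, with $r$ its center, $s=n-1$, $\ell=0$. For $j=1$, $3(n-1)\ge6>4$. For $2\le j\le n/2$, $3(n-1)(j+1)\ge3(2j-1)(j+1)>8(2j-1)=4(4j-2)$, since $3(j+1)\ge9$. So $3(n-1)C_{j-1}>4C_j$ by (12).

A tree on $n\ge3$ vertices has diameter at least $2$, so Theorem 1(a) is proved. It says that all peaks are $\ge\lfloor n/2\rfloor$. Together with Theorem 1(b), every peak lies in $\bigl[\lfloor n/2\rfloor,\lceil n-n/\sqrt5\rceil\bigr]$, and the Collins–Shor conjecture holds. $\square$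

## Stars and paths at the two ends of the interval

It remains to prove Theorem 2(c).

**Step 1.** *We show that the star sits at the lower end.* Put $m=n-2$. By (6), with binomial coefficients outside the usual range equal to $0$,
$$d_k=(n-1)\binom mk+4m\binom m{k-1}-4\binom m{k-2}\qquad(0\le k\le n-2).$$
Let $k=\lfloor n/2\rfloor$. If $k+1\le n-2$, then
$$d_{k+1}-d_k=(n-1)\Bigl[\tbinom m{k+1}-\tbinom mk\Bigr]+4m\Bigl[\tbinom mk-\tbinom m{k-1}\Bigr]-4\Bigl[\tbinom m{k-1}-\tbinom m{k-2}\Bigr].$$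
Here $m=2k-2$ or $m=2k-1$. The binomials $\binom m\cdot$ increase strictly up to the middle and decrease strictly after it. If $m=2k-2$, the middle is $k-1$, and the three brackets are $<0$, $<0$, $>0$. If $m=2k-1$, the two middle values are at $k-1$ and $k$, and the brackets are $<0$, $=0$, $>0$. In both cases $d_{k+1}<d_k$. With Theorem 1(a) and (5), $\lfloor n/2\rfloor$ is the only peak. If $k+1>n-2$ (that is, $n=3$ or $n=4$), then $k=n-2$ is the last index, and Theorem 1(a) alone gives the same. So the lower end of the interval is attained for every $n$.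

**Step 2.** *We show that the path sits near the upper end.* By (11),
$$\operatorname{tr}R_{P_n}=\frac25+\frac n{\sqrt5}+\varepsilon_n,\qquad\varepsilon_n=\frac n{\sqrt5}\bigl(\coth2n\eta_0-1\bigr)=\frac{2n}{\sqrt5\,(\lambda^{2n}-1)},\qquad\lambda=e^{2\eta_0}=\frac{3+\sqrt5}2,$$
because $\coth t-1=2/(e^{2t}-1)$ and $e^{\eta_0}=\sinh\eta_0+\cosh\eta_0=\frac{1+\sqrt5}2$. As $(e^{ct}-1)/t$ increases in $t>0$ for $c>0$, $\varepsilon_n$ decreases in $n$. Since $\lambda>\frac52$ we have $\lambda^6>244$, so $\varepsilon_n\le\varepsilon_3<\frac6{2\cdot243}<\frac1{10}$. By Theorem 2(b), every peak of $P_n$ is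
$$>n-\operatorname{tr}R_{P_n}-3>n-\frac n{\sqrt5}-\frac25-\frac1{10}-3=n-\frac n{\sqrt5}-\frac72 .$$
This proves Theorem 2(c). The upper end of the interval is therefore best possible up to a bounded additive constant, and the constants $\frac12$ and $1-\frac1{\sqrt5}$ in front of $n$ are both optimal. $\square$
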